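\title{Residual functions do not determine geodesic connectivity in the Cegrell class $\mathcal{E}$}

\begin{abstract}
Two non-positive plurisubharmonic functions on a bounded hyperconvex domain in $\mathbb{C}^n$ are said to be connected by a plurisubharmonic geodesic if the upper envelope of their subgeodesics converges to them in capacity at the two ends. A conjecture stated by {\AA}hag, Czy\.z, Lu and Rashkovskii says that two functions in the Cegrell class $\mathcal{E}$ are connected if and only if their residual functions coincide. We show that for every $n\ge 2$ both implications fail on a suitable domain, already for continuous functions, and that the conjecture is true for $n=1$. The counterexample is a continuous function on a Reinhardt domain whose residual function is bounded and nonzero. On any given domain, the conjecture is equivalent to the transitivity of geodesic connectivity.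
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $\Omega\subset\mathbb{C}^n$ is a bounded \emph{hyperconvex} domain: there is a continuous negative plurisubharmonic (psh) function $\rho$ on $\Omega$ such that $\{\rho<-c\}$ is relatively compact in $\Omega$ for every $c>0$. We write $\mathcal{PSH}(\Omega)$ for the psh functions on $\Omega$, none of which is $\equiv-\infty$, and $\mathcal{PSH}^-(\Omega)$ for those that are $\le 0$; in particular $0\in\mathcal{PSH}^-(\Omega)$.

\subsection*{Geodesics}
Let $A=\{\zeta\in\mathbb{C}:1<|\zeta|<e\}$ and $u_0,u_1\in\mathcal{PSH}^-(\Omega)$. A curve $t\mapsto v_t$, $0<t<1$, of functions on $\Omega$ is a \emph{subgeodesic} for $u_0,u_1$ if $v(z,\zeta)=v_{\log|\zeta|}(z)$ is psh and non-positive on $\Omega\times A$ and $\limsup_{t\to j}v_t(z)\le u_j(z)$ for all $z\in\Omega$ and $j=0,1$. The \emph{geodesic} $u_t$, in the sense of Berndtsson and Rashkovskii, is the upper envelope of all subgeodesics. This is a Perron construction on $\Omega\times A$ with data $u_0$ and $u_1$ at the two ends of the annulus, and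 as for any Perron envelope the data need not be attained. Attainment is measured with the Bedford--Taylor capacity
\[
\operatorname{cap}(E)=\sup\Big\{\int_E(dd^c\psi)^n:\ \psi\in\mathcal{PSH}(\Omega),\ -1\le\psi\le0\Big\},\qquad E\subset\Omega\ \text{Borel},
\]
where $(dd^c\psi)^n$ is the Monge--Amp\`ere measure of the bounded psh function $\psi$. We say that $u_0$ and $u_1$ \emph{can be connected by a psh geodesic}, and write $u_0\sim u_1$, if $u_t\to u_j$ in capacity as $t\to j$ for $j=0,1$; that is, if $\operatorname{cap}(Q\cap\{|u_t-u_j|>\epsilon\})\to0$ for every compact $Q\subset\Omega$ and every $\epsilon>0$. The constant curve $u_0+u_1$ is a subgeodesic, so $u_t\ge u_0+u_1$, and the differences $u_t-u_j$ are defined off $\{u_0+u_1=-\infty\}$, a set of capacity zero.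

\subsection*{Rooftop envelopes and residual functions}
For $f,h:\Omega\to[-\infty,+\infty)$ the \emph{rooftop envelope} is
\[
P(f,h)=\big(\sup\{w\in\mathcal{PSH}(\Omega):\ w\le\min(f,h)\}\big)^*,
\]
where $^*$ denotes upper semicontinuous (usc) regularization. For $u,v\in\mathcal{PSH}^-(\Omega)$ the \emph{asymptotic rooftop envelope} and the \emph{(Green--Poisson) residual function} are
\[
P[u](v)=\Big(\lim_{C\to+\infty}P(u+C,v)\Big)^*,\qquad g_u=P[u](0).
\]
For $C\ge0$ the function $\min(u+C,v)$ is usc and lies above $u+v$, so $P(u+C,v)$ is the largest psh function below $\min(u+C,v)$, and it increases with $C$. Thus $P[u](v)$ is the best approximation of $v$ from below by psh functions $w$ that are at least as singular as $u$, in the sense that $w\le u+O(1)$, and $g_u$ is what remains of $u$ when everything that costs only a constant is removed.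

\begin{example}\label{ex:basic}
(a) If $u$ is bounded, then $P(u+C,0)=0$ for $C\ge\sup|u|$, so $g_u=0$.

(b) Let $u=\log|z|$ on the unit disc $\mathbb{D}$, and let $w\le\min(u+C,0)$ be subharmonic. Then $w-u$ is subharmonic on $\mathbb{D}\setminus\{0\}$ and bounded above by $C$, so it extends subharmonically across $0$, and its upper limits on $\partial\mathbb{D}$ are $\le0$. The maximum principle gives $w\le u$. Hence $P(u+C,0)=u$ and $g_u=u$.

(c) Let $u=-(1-|z|^2)/|1-z|^2$ on $\mathbb{D}$, a harmonic function, and let $w$ be as in (b). For $\delta>0$ the subharmonic function $w-u+\delta\log(|1-z|/2)$ has upper limits $\le0$ on $\partial\mathbb{D}\setminus\{1\}$, and it tends to $-\infty$ at $1$ because $w-u\le C$. So it is $\le0$, and $\delta\to0$ gives $w\le u$. Again $g_u=u$.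
\end{example}

So bounded functions are erased, while a Green pole in the interior and a Poisson pole on the boundary are kept.

\subsection*{The conjecture}
Envelopes decide connectivity: $u_0\sim u_1$ if and only if $P[u_0](u_1)=u_1$ and $P[u_1](u_0)=u_0$ (Proposition~\ref{prop:criterion}). Three consequences suggest that $g_u$ alone should decide it. If $u_0\le u_1+M$ and $u_1\le u_0+M$, then $P(u_0+C,u_1)=u_1$ for $C\ge M$ and $P(u_0+C,0)\le P(u_1+C+M,0)$, and the same holds with the indices exchanged; so $u_0\sim u_1$ and $g_{u_0}=g_{u_1}$. Since $P[0](u)=u$, we have $u\sim0$ if and only if $g_u=0=g_0$. Finally, $u\sim g_u$ for every $u$ (Corollary~\ref{cor:residual}). One is led to guess that $g_u$ is a canonical representative of the functions that can be connected with $u$.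

The conjecture is posed in the Cegrell class $\mathcal{E}$. Let $\mathcal{E}_0=\mathcal{E}_0(\Omega)$ be the set of bounded $\varphi\in\mathcal{PSH}^-(\Omega)$ with $\lim_{z\to\partial\Omega}\varphi(z)=0$ and $\int_\Omega(dd^c\varphi)^n<\infty$. Then $\mathcal{E}=\mathcal{E}(\Omega)$ is the set of $u\in\mathcal{PSH}^-(\Omega)$ such that every point of $\Omega$ has a neighborhood $V$ and a sequence $\varphi_j\in\mathcal{E}_0$ decreasing to $u$ on $V$ with $\sup_j\int_\Omega(dd^c\varphi_j)^n<\infty$. The condition restricts the interior singularities of $u$ only: every locally bounded $u\in\mathcal{PSH}^-(\Omega)$ lies in $\mathcal{E}$ (Lemma~\ref{lem:locbdd}), however fast it decreases at $\partial\Omega$. The following is stated as an open conjecture in \cite{ACLR}.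

\begin{quote}
\textbf{Conjecture.} Let $u_0,u_1\in\mathcal{E}(\Omega)$. Then $u_0\sim u_1$ if and only if $g_{u_0}=g_{u_1}$.
\end{quote}

\subsection*{Results}
Let
\[
D=\{(x,y)\in\mathbb{R}^2:\ y^2<x<1\},\qquad \Omega_2=\{w\in(\mathbb{C}^*)^2:\ (\log|w_1|,\log|w_2|)\in D\}.
\]
On $\Omega_2$ we write $x=\log|w_1|$, $y=\log|w_2|$ and regard functions of $(x,y)$ as functions of $w$. Put
\[
K=-1+\max(y^2/x,\ x),\qquad \sigma(w_1,w_2)=(w_1,1/w_2).
\]
The domain $\Omega_2$ is bounded and hyperconvex, $K$ is continuous and psh with $-1<K<0$ (Section~\ref{sec:u}), and $\sigma$ is an automorphism of $\Omega_2$ that sends $y$ to $-y$.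

\begin{theorem}\label{thm:counter}
There is a continuous $u\in\mathcal{PSH}^-(\Omega_2)\cap\mathcal{E}(\Omega_2)$ with $g_u=K$, and:
\begin{enumerate}
\item[(1)] $u\sim K$, but $g_u=K\ne0=g_K$; in particular $g_{g_u}\ne g_u$;
\item[(2)] $g_u=g_{u\circ\sigma}=K$, but $u\not\sim u\circ\sigma$;
\item[(3)] $\sim$ is not transitive: $u\sim K\sim0$, but $u\not\sim0$.
\end{enumerate}
For every $n\ge3$ the same holds on $\Omega_2\times\mathbb{D}^{n-2}$ for the pullbacks of $u$, $K$ and $u\circ\sigma$ under the projection to $\Omega_2$.
\end{theorem}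

\begin{theorem}\label{thm:trans}
For every bounded hyperconvex domain $\Omega\subset\mathbb{C}^n$, the conjecture holds on $\mathcal{E}(\Omega)$ if and only if $\sim$ is transitive on $\mathcal{E}(\Omega)$. For $n=1$ this is the case, so the conjecture holds for $n=1$.
\end{theorem}

All functions in Theorem~\ref{thm:counter} are continuous and belong to $\mathcal{E}$; part (1) refutes ``only if'' and part (2) refutes ``if''. As a statement about all bounded hyperconvex domains in $\mathbb{C}^n$, the conjecture is therefore true exactly when $n=1$.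

The weak point of the conjecture is easy to name. Together with $u\sim g_u$ it implies $g_{g_u}=g_u$, and then, by Example~\ref{ex:basic}(a), a bounded residual function must vanish. So the task is to find a function whose unbounded part forces a bounded, nonzero drop on every psh $w\le\min(u+C,0)$. Section~\ref{sec:model} shows the mechanism on an annulus and explains why it needs a second variable. Sections~\ref{sec:u}--\ref{sec:proof1} construct $u$, compute $g_u$ and prove Theorem~\ref{thm:counter}. Section~\ref{sec:trans} proves Theorem~\ref{thm:trans}.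

\section{Connectivity in terms of envelopes}\label{sec:prelim}

In this section $\Omega\subset\mathbb{C}^n$ is any bounded hyperconvex domain. We use the following standard facts; ``a.e.''\ refers to Lebesgue measure, and a set is \emph{pluripolar} if it is locally contained in the $-\infty$ set of a psh function.
\begin{enumerate}
\item[(A)] If $f$ is the supremum of a nonempty family of psh functions that is locally uniformly bounded above, then $f^*$ is psh and $f^*=f$ a.e. If two psh functions satisfy $f\le h$ a.e., then $f\le h$ everywhere.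
\item[(B)] The capacity is monotone and countably subadditive. It dominates a multiple of Lebesgue measure: take $\psi=|z|^2/R^2-1$ with $\Omega\subset\{|z|<R\}$. By \cite{BT}, every psh function is continuous off an open set of arbitrarily small capacity, the set $\{f<f^*\}$ in (A) is pluripolar, and every pluripolar set is contained in open sets of arbitrarily small capacity.
\item[(C)] A subharmonic function on a vertical strip that depends only on $\operatorname{Re}\zeta$ is a convex function of $\operatorname{Re}\zeta$; a radial subharmonic function on an annulus is a convex function of $\log|\zeta|$.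
\item[(D)] (Kiselman's minimum principle.) If $\Phi$ is psh on $\Omega\times A$ and depends on $\zeta$ only through $|\zeta|$, then $z\mapsto\inf_{\zeta\in A}\Phi(z,\zeta)$ is psh or $\equiv-\infty$.
\item[(E)] If $\varphi\in\mathcal{E}_0$ and $u\in\mathcal{PSH}^-(\Omega)$, then $\max(u,\varphi)\in\mathcal{E}_0$ \cite{Ce98}. If $u\in\mathcal{E}$, $v\in\mathcal{PSH}^-(\Omega)$ and $u\le v$, then $v\in\mathcal{E}$ \cite{Ce04}.
\end{enumerate}
By (A), $P[u](v)$ is psh and equals $\lim_CP(u+C,v)$ a.e. Since $v$ is usc, $P(u+C,v)\le P[u](v)\le v$ for $C\ge0$. Also $P[u](v)$ is increasing in $v$, and $u\le g_u\le0$.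

\begin{lemma}\label{lem:dini}
Let $p_j\in\mathcal{PSH}^-(\Omega)$ increase and let $p=(\sup_jp_j)^*$. For every compact $Q\subset\Omega$ and $\eta>0$ there is an open set $G$ with $\operatorname{cap}(G)<\eta$ such that $p$ is bounded on $Q\setminus G$ and $p_j\to p$ uniformly on $Q\setminus G$.
\end{lemma}

\begin{proof}
By (B) and countable subadditivity there is an open $G$ with $\operatorname{cap}(G)<\eta$ that contains the pluripolar set $\{\sup_jp_j<p\}\cup\{p_1=-\infty\}$ and off which $p$ and all $p_j$ are continuous. On the compact set $Q\setminus G$ these functions are real-valued and continuous, and $p_j$ increases to $p$. Dini's theorem gives uniform convergence.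
\end{proof}

\begin{proposition}\label{prop:criterion}
Let $u_0,u_1\in\mathcal{PSH}^-(\Omega)$. Then $u_0\sim u_1$ if and only if $P[u_0](u_1)=u_1$ and $P[u_1](u_0)=u_0$. In particular $\sim$ is symmetric.
\end{proposition}

The link between the two sides is the linear function $C(1-t)$, which is pluriharmonic on $\Omega\times A$. Subtracting it turns a minorant of $\min(u_0+C,u_1)$ into a subgeodesic; adding it to the geodesic and minimizing in $t$ goes back.

\begin{proof}
\emph{The geodesic is a subgeodesic.} Let $v_t$ be a subgeodesic and $z\in\Omega$. By (C), $t\mapsto v_t(z)$ is convex or $\equiv-\infty$, so for $0<\alpha<t<\beta<1$ it lies at $t$ below the chord between $\alpha$ and $\beta$. Letting $\alpha\to0$, $\beta\to1$ gives $v_t\le(1-t)u_0+tu_1$. The right side is usc on $\Omega\times A$, so the usc regularization of the envelope satisfies the same bound. It is psh by (A), radial in $\zeta$, and bounded by $(1-t)u_0$ and by $tu_1$, so it has the required upper limits at $t=0,1$. Thus it is a subgeodesic and equals the envelope. We conclude that $u_t$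 is psh on $\Omega\times A$ and
\begin{equation}\label{eq:chord}
u_0+u_1\le u_t\le(1-t)u_0+tu_1 .
\end{equation}
The map $\zeta\mapsto e/\zeta$ replaces $t$ by $1-t$ and exchanges the two ends, so it suffices to show that $u_t\to u_1$ in capacity as $t\to1$ if and only if $P[u_0](u_1)=u_1$.

\emph{Sufficiency.} Assume $P[u_0](u_1)=u_1$ and let $p_C=P(u_0+C,u_1)$ for $C=1,2,\dots$. The curve $p_C-C(1-t)$ is psh and non-positive on $\Omega\times A$, with limits $p_C-C\le u_0$ at $t=0$ and $p_C\le u_1$ at $t=1$. It is a subgeodesic, so together with $u_t\le tu_1$ we get, where $u_1>-\infty$,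
\[
-(u_1-p_C)-C(1-t)\le u_t-u_1\le(1-t)|u_1| .
\]
Given $Q$, $\eta$ and $\epsilon$, take $G$ from Lemma~\ref{lem:dini} for the sequence $p_C$, whose regularized supremum is $u_1$. Choose $C$ with $u_1-p_C<\epsilon/2$ on $Q\setminus G$. For $t$ close to $1$ we have $C(1-t)<\epsilon/2$ and $(1-t)|u_1|<\epsilon$ on $Q\setminus G$, so $Q\cap\{|u_t-u_1|>\epsilon\}\subset G$ has capacity less than $\eta$.

\emph{Necessity.} Assume $u_t\to u_1$ in capacity as $t\to1$. For $C>0$ let $q_C=\inf_{0<t<1}(u_t+C(1-t))$. By \eqref{eq:chord}, $q_C\ge u_0+u_1$, so $q_C$ is psh by (D). Again by \eqref{eq:chord}, $q_C\le(1-t)(u_0+C)$ and $q_C\le tu_1+C(1-t)$ for all $t$; letting $t\to0$ and $t\to1$ gives $q_C\le\min(u_0+C,u_1)$. Hence $q_C\le P(u_0+C,u_1)\le P[u_0](u_1)$. Fix $z$ with $u_0(z)+u_1(z)>-\infty$. The function $t\mapsto u_t(z)$ is convex and bounded, so it has a limit $\Lambda(z)$ as $t\to1$. For $\delta\in(0,1)$, treating $t\le1-\delta$ and $t>1-\delta$ separately,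
\[
P[u_0](u_1)(z)\ge q_C(z)\ge\min\Big\{u_0(z)+u_1(z)+C\delta,\ \inf_{t>1-\delta}u_t(z)\Big\}.
\]
Letting $C\to\infty$ and then $\delta\to0$ gives $P[u_0](u_1)(z)\ge\Lambda(z)$. By (B), convergence in capacity implies local convergence in measure, hence a.e.\ convergence along a sequence $t_i\to1$; so $\Lambda=u_1$ a.e. Thus $P[u_0](u_1)\ge u_1$ a.e., hence everywhere by (A), and the reverse inequality always holds.
\end{proof}

\begin{corollary}\label{cor:residual}
For every $u\in\mathcal{PSH}^-(\Omega)$ we have $u\sim g_u$.
\end{corollary}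

\begin{proof}
Since $P(u+C,0)\le\min(u+C,g_u)$, we have $P(u+C,g_u)\ge P(u+C,0)$, so $g_u\ge P[u](g_u)\ge g_u$. Since $u\le g_u$, we have $P(g_u+C,u)=u$ for $C\ge0$, so $P[g_u](u)=u$.
\end{proof}

Neither statement uses the class $\mathcal{E}$. It enters the paper only through (E) and the next lemma.

\begin{lemma}\label{lem:locbdd}
Every locally bounded $u\in\mathcal{PSH}^-(\Omega)$ belongs to $\mathcal{E}(\Omega)$.
\end{lemma}

\begin{proof}
Let $V$ be open and relatively compact in $\Omega$, and let $0\ne\psi\in\mathcal{E}_0$, for instance the relative extremal function of a closed ball in $\Omega$. By the maximum principle $\psi<0$ on $\Omega$, so $\max_{\overline V}\psi<0$ and $M\psi<u$ on $V$ for $M$ large. By (E), $\max(u,M\psi)\in\mathcal{E}_0$, and it equals $u$ on $V$. The constant sequence satisfies the definition of $\mathcal{E}$.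
\end{proof}

\section{The mechanism on an annulus}\label{sec:model}

The construction takes place on Reinhardt domains, where psh functions can be compared with convex ones. Let $\operatorname{Log}(w)=(\log|w_1|,\dots,\log|w_d|)$ on $(\mathbb{C}^*)^d$, and let $T_p=\operatorname{Log}^{-1}(p)$ be the torus over $p\in\mathbb{R}^d$.

\begin{lemma}\label{lem:toric}
Let $D'\subset\mathbb{R}^d$ be open and convex and $\Omega'=\operatorname{Log}^{-1}(D')$.
\begin{enumerate}
\item[(a)] If $f:D'\to\mathbb{R}$ is convex, then $f\circ\operatorname{Log}$ is continuous and psh on $\Omega'$.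
\item[(b)] If $\chi$ is psh on $\Omega'$ and $X(p)=\max_{T_p}\chi$, then $X((1-s)p+sp')\le(1-s)X(p)+sX(p')$ for $p,p'\in D'$ and $0<s<1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The function $f$ is continuous and is a supremum of affine functions, which pull back to pluriharmonic functions; a continuous supremum of psh functions is psh by (A). (b) The function $X\circ\operatorname{Log}$ is the maximum of $\chi(e^{i\theta_1}w_1,\dots,e^{i\theta_d}w_d)$ over a compact set of $\theta$. So it is usc and a supremum of psh functions, hence psh. Compose it with the holomorphic map $\zeta\mapsto(e^{p_i+\zeta(p_i'-p_i)})_i$ on a strip containing $\{0\le\operatorname{Re}\zeta\le1\}$. The result is $X(p+(\operatorname{Re}\zeta)(p'-p))$, which is subharmonic or $\equiv-\infty$; apply (C).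
\end{proof}

The building block is $\frac1N\log|1-\omega|$ for a monomial $\omega$. If $|\omega|=e^{N\ell}$ with $N\ge1$, and $\ell^+=\max(\ell,0)$, then $e^{N\ell^+}(1-e^{-N|\ell|})\le|1-\omega|\le2e^{N\ell^+}$, so
\begin{equation}\label{eq:kink}
\ell^++\tfrac1N\log\big(1-e^{-N|\ell|}\big)\ \le\ \tfrac1N\log|1-\omega|\ \le\ \ell^++\tfrac{\log2}N .
\end{equation}
For large $N$ the function is close to $\ell^+$ away from the kink $\{\ell=0\}$, while on the kink it has poles. Unlike $\ell^+$, it is pluriharmonic off its poles, so it can be subtracted from a psh function.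

\begin{example}\label{ex:annulus}
On the annulus $\{e^{-1}<|w|<e\}$ let $x=\log|w|$ and $a=\frac1N\log|1-w^N|$. Let $C\ge0$ and let $\varphi\le\min(a+C,0)$ be subharmonic. We claim that
\[
\varphi\le-\tfrac12(1-|x|)+\tfrac{2\log2}N .
\]
The function $\chi=\varphi-a$ is subharmonic off the $N$-th roots of unity and bounded above by $C$, so it extends subharmonically across them. Let $X(x)$ be its maximum on the circle over $x$. From $\varphi\le0$ and the lower bound in \eqref{eq:kink}, the upper limits of $X$ at $x=1$ and $x=-1$ are at most $-1+\eta$ and $\eta$, where $\eta=-\frac1N\log(1-e^{-N})\le\frac{\log2}N$. Lemma~\ref{lem:toric}(b) gives $X(x)\le-\frac12(1+x)+\eta$. Adding the upper bound for $a$ in \eqref{eq:kink} and using $x^+-\frac12(1+x)=-\frac12(1-|x|)$ proves the claim.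
\end{example}

The bound does not depend on $C$, and it barely depends on $N$: many weak poles along a kink force a drop of definite size, described by a bounded piecewise linear function. The size of the drop is governed by the height that $\ell^+$ reaches at the boundary, here $1$.

To obtain a locally bounded function we truncate, replacing $a$ by $\max(a,-\lambda)$. A single truncated block is bounded, so by Example~\ref{ex:basic}(a) it leaves no trace in the residual function. But the argument should survive, with a small error, as long as $C$ is much smaller than $\lambda$. So we take infinitely many blocks with depths $\lambda_k\to\infty$; then every fixed $C$ is negligible against all but finitely many depths. For the sum to converge locally we let the kinks $\{\ell_k=0\}$ leave every compact set, and for the sum to be bounded above we need $\sum_k\ell_k^+$ bounded. On the annulus this defeats the argument: if $\ell_k=M_k(x-x_k)$ with $M_k>0$ and $x_k\uparrow1$, then $\sum_k\ell_k^+$ tends to the sum of the heights $M_k(1-x_k)$ as $x\to1$, so the heights tend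 to $0$, and with them the drop. In two variables the $\ell_k$ can reach their heights at different boundary points. We shall choose them so that each has height $1$ and yet $\sum_k\ell_k^+$ is barely larger than $1$: a single constant pays for all blocks.

\section{The domain and the function $u$}\label{sec:u}

In Sections~\ref{sec:u}--\ref{sec:proof1} we work on $\Omega_2$. Since $D\subset(0,1)\times(-1,1)$ is convex, $\Omega_2$ is bounded and connected. The convex function $\rho=\max(y^2-x,\,x-1)$ is negative on $D$, and $\{\rho\le-c\}=\{y^2+c\le x\le1-c\}$ is compact in $D$; by Lemma~\ref{lem:toric}(a), $\Omega_2$ is hyperconvex. For $m\in\mathbb{R}$ let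
\[
L_m=2my-m^2x=\frac{y^2}x-x\Big(m-\frac yx\Big)^2 .
\]
Then $y^2/x=\max_mL_m$ is convex on $D$, so $K$ is continuous and psh, and $-1<K<0$ because $0<x<1$ and $y^2<x$. For $q=(x,y)\in D$ and $s>0$, the conditions $(y/s)^2<x/s<1$ say that $y^2/x<s$ and $x<s$, so
\begin{equation}\label{eq:gauge}
q/s\in D\iff s>1+K(q).
\end{equation}
Thus $1+K$ is the gauge of $D$ seen from the boundary point $0$: along each ray from $0$ into $D$, the function $K$ rises linearly from $-1$ to the value $0$ at the exit point. The linear function $L_m$ vanishes at $0$, and $L_m=1$ is the tangent line to the parabola at $(m^{-2},m^{-1})$; see Figure~\ref{fig:D}. As $m\to\infty$ this point tends to $0$ and the cap $\{L_m>0\}\cap D$ shrinks to $0$, while the height of $L_m$ stays equal to $1$.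

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=6.5,yscale=2.7]
\fill[gray!25] (0,0) -- plot[domain=0:0.6667,samples=30] ({\x*\x},{\x}) -- cycle;
\draw[thick] plot[domain=-1:1,samples=60] ({\x*\x},{\x});
\draw[thick] (1,-1) -- (1,1);
\draw (0,0) -- (0.4444,0.6667);
\node[right] at (0.34,0.47) {$L_m=0$};
\draw[dashed] (-0.06,0.0767) -- (0.36,0.7067);
\node[above left] at (0.3,0.62) {$L_m=1$};
\draw[dotted,thick] (0,0) -- (0.833,0.167);
\draw (0.111,0.283) -- (0.759,-0.022);
\fill (0.111,0.283) ellipse (0.008 and 0.02);
\node[left] at (0.06,0.36) {$e$};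
\fill (0.5,0.1) ellipse (0.008 and 0.02) node[below] {$q$};
\fill (0.759,-0.022) ellipse (0.008 and 0.02) node[below] {$q'$};
\fill (0.833,0.167) ellipse (0.008 and 0.02) node[above] {$q/s$};
\node[left] at (0,-0.05) {$0$};
\node at (0.7,-0.5) {$D$};
\end{tikzpicture}
\caption{The convex set $D=\{y^2<x<1\}$ and, shaded, the cap where $L_m=2my-m^2x$ is positive, drawn for $m=3$. The point $e$ lies near the tangency point $(m^{-2},m^{-1})$, so $L_m(e)$ is close to $1$. A given point $q$ is written as $(1-s)e+sq'$; as $m\to\infty$, the cap and $e$ shrink to $0$ and $q'$ tends to $q/s$.}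
\label{fig:D}
\end{figure}

For $k\ge1$ put $m_k=10^{k^2}$, $N_k=100\cdot2^k$ and
\[
\ell_k=L_{m_k},\qquad \omega_k=w_2^{2N_km_k}w_1^{-N_km_k^2},\qquad a_k=\tfrac1{N_k}\log|1-\omega_k|,\qquad S_k=\max(a_k,-k).
\]
Then $|\omega_k|=e^{N_k\ell_k}$, so \eqref{eq:kink} applies to $a_k$; the function $S_k$ is continuous and psh, and
\begin{equation}\label{eq:Sk}
-k\le S_k\le\ell_k^++\tfrac{\log2}{N_k}.
\end{equation}
The fast growth of $m_k$ separates the scales: on the $k$-th cap the earlier $\ell_i$ are tiny, because they vanish at $0$.

\begin{lemma}\label{lem:sums}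
\begin{enumerate}
\item[(a)] On $D$ we have $\ell_k\le1$ and, for every $j\ge1$,
\[
\sum_{k\ge j}\Big(\ell_k^++\tfrac{\log2}{N_k}\Big)\le1+\beta_j,\qquad \beta_j=5\cdot10^{-(2j+1)}+0.007\cdot2^{1-j}.
\]
Here $\beta_j\to0$ and $\beta_1<\frac1{50}$.
\item[(b)] Where $\ell_k\le-m_k$ we have $|S_k|\le e^{-m_k}$. If $c>0$ and $m_k\ge3/c$, then $\ell_k\le-m_k$ on $\{x\ge c\}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Fix $(x,y)\in D$ and let $r=\sqrt x>|y|$. Then $\ell_k\le2m_kr-(m_kr)^2$. Hence $\ell_k\le1$, $\ell_k^+\le2m_kr$, and $\ell_k^+=0$ if $m_kr\ge2$. If no $k\ge j$ has $m_kr<2$, then $\sum_{k\ge j}\ell_k^+=0$. Otherwise let $\kappa\ge j$ be the largest such index. The terms $k>\kappa$ vanish and the term $k=\kappa$ is at most $1$. For $j\le k<\kappa$ we have $\ell_k^+\le2m_kr<4m_k/m_\kappa$. Since $m_{i-1}/m_i=10^{-(2i-1)}\le10^{-3}$ for $i\ge2$, and since $\kappa\ge j+1$ if such terms exist, their sum is at most $4\cdot10^{-(2\kappa-1)}/(1-10^{-3})\le5\cdot10^{-(2j+1)}$. Finally $\sum_{k\ge j}\frac{\log2}{N_k}=\frac{\log2}{100}2^{1-j}\le0.007\cdot2^{1-j}$,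 and $\beta_1=0.012$.

(b) If $\ell_k\le-m_k$, then $|\omega_k|\le e^{-N_km_k}\le\frac12$, so $|\log|1-\omega_k||\le2|\omega_k|$ and $|a_k|\le2e^{-N_km_k}/N_k\le e^{-m_k}<k$; thus $S_k=a_k$. On $\{x\ge c\}$ we use $|y|<1$ to get $\ell_k\le2m_k-cm_k^2\le-m_k$.
\end{proof}

By (b), $\sum_kS_k$ converges absolutely and uniformly on each set $\{x\ge c\}$, and each $S_k$ is bounded. Define
\[
u=-\tfrac{11}{10}+\sum_{k\ge1}S_k .
\]
Then $u$ is continuous and psh on $\Omega_2$ and bounded on each $\{x\ge c\}$. By \eqref{eq:Sk} and (a), $u\le-\frac{11}{10}+1+\frac1{50}<0$, so $u\in\mathcal{E}(\Omega_2)$ by Lemma~\ref{lem:locbdd}. The same estimate applied to $\sum_{i\ne k}S_i$ gives, for every $k$,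
\begin{equation}\label{eq:uSk}
u\le-\tfrac{11}{10}+S_k+1+\tfrac1{50}\le S_k .
\end{equation}
So $u$ is at least as deep as each single block, with a constant independent of $k$.

\section{The residual function of $u$}\label{sec:gu}

\subsection*{The upper bound}
The next lemma is Example~\ref{ex:annulus} for the $k$-th block with $k\to\infty$. We state it with a ceiling $-b$ in place of $0$ and allow the upper half of $D$, because part (2) of Theorem~\ref{thm:counter} needs this form.

\begin{lemma}\label{lem:drop}
Let $D'=D$ or $D'=D\cap\{y>0\}$, and $\Omega'=\operatorname{Log}^{-1}(D')$. Let $b,C\ge0$ and let $\varphi\in\mathcal{PSH}(\Omega')$ satisfy $\varphi\le u+C$ and $\varphi\le-b$ on $\Omega'$. Then $\varphi\le-b+K$ on $\Omega'$.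
\end{lemma}

\begin{proof}
Fix $q\in D'$ and $s$ with $1+K(q)<s<1$. By \eqref{eq:gauge}, $q/s\in D$, and $q/s\in D'$ because division by $s$ preserves the sign of $y$. We show that $\varphi\le-b-(1-s)$ on $T_q$; the lemma follows as $s\downarrow1+K(q)$. Fix $\gamma\in(0,\frac13]$, take $k$ large, write $m,N,\ell,a$ for $m_k,N_k,\ell_k,a_k$, and let $\varepsilon=(C+b+3)/k<1$.

\emph{Step 1: subtracting the block.} On the open set $U=\{a>-k\}$ the function $1-\omega_k$ has no zeros, so $a$ is pluriharmonic, and $\varphi\le a+C$ by \eqref{eq:uSk}. Because of the truncation, this inequality is not available off $U$, and $\varphi-a$ cannot be extended as in Example~\ref{ex:annulus}. We subtract slightly less: $\chi=\varphi-(1-\varepsilon)a$ is psh on $U\cap\Omega'$ and $\chi\le C+\varepsilon a$, which is very negative near $\{a=-k\}$. Precisely, on $\{-k<a<-k+1\}$,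
\[
\chi\le C+\varepsilon-\varepsilon k=\varepsilon-b-3<-b-1 .
\]
Hence the function $\widehat\chi$ equal to $\max(\chi,-b-1)$ on $U\cap\Omega'$ and to $-b-1$ on $\{a<-k+1\}\cap\Omega'$ is well defined and psh on $\Omega'$. Let $X(p)=\max_{T_p}\widehat\chi$ for $p\in D'$. It satisfies the convexity inequality of Lemma~\ref{lem:toric}(b), since $D'$ is convex.

\emph{Step 2: the bound off the kink.} Let $\eta=-\frac1N\log(1-e^{-N\gamma})>0$; then $\eta\to0$ as $k\to\infty$. Where $|\ell|\ge\gamma$, \eqref{eq:kink} gives $a\ge\ell^+-\eta>-k$ for $k$ large, and $\varphi\le-b$ gives $\chi\le-b-(1-\varepsilon)\ell^++\eta$. The floor $-b-1$ obeys the same bound because $\ell\le1$. Therefore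
\begin{equation}\label{eq:X}
X\le-b-(1-\varepsilon)\ell^++\eta\qquad\text{on }D'\cap\{|\ell|\ge\gamma\}.
\end{equation}

\emph{Step 3: convexity.} Let $e_k=(m^{-2},(1-\gamma)m^{-1})$. Its coordinates satisfy $0<y$ and $y^2<x<1$, so $e_k\in D'$, and $\ell(e_k)=2(1-\gamma)-1=1-2\gamma\ge\gamma$. By \eqref{eq:X}, $X(e_k)\le-b-(1-\varepsilon)(1-2\gamma)+\eta$. Define $q_k'$ by $q=(1-s)e_k+sq_k'$ (Figure~\ref{fig:D}). As $k\to\infty$, $e_k\to0$ and $q'_k\to q/s\in D'$. So for $k$ large $q_k'\in D'$, and the $x$-coordinates of $q$ and $q_k'$ exceed a fixed $c>0$; by Lemma~\ref{lem:sums}(b), $\ell_k\le-m_k\le-\gamma$ at both points. Then \eqref{eq:X} gives $X(q_k')\le-b+\eta$, and convexity gives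
\[
X(q)\le-b-(1-s)(1-\varepsilon)(1-2\gamma)+\eta .
\]

\emph{Step 4: back to $\varphi$.} Since $\ell(q)\le-\gamma$, the torus $T_q$ lies in $U$ by Step 2, and $a\le\frac{\log2}N$ on it by \eqref{eq:kink}. So $\varphi=\chi+(1-\varepsilon)a\le X(q)+\frac{\log2}N$ on $T_q$. Let $k\to\infty$, so that $\varepsilon,\eta,1/N\to0$, and then $\gamma\to0$.
\end{proof}

The hypothesis $\varphi\le u+C$ is used only in Step 1, and it is there that the depths must tend to infinity, so that $\varepsilon\to0$ for each fixed $C$. The ceiling is used only in Step 2. Of $D'$ we need that it is convex and contains $e_k$ and $q/s$.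

Lemma~\ref{lem:drop} with $D'=D$, $b=0$ and $\varphi=P(u+C,0)$ gives $P(u+C,0)\le K$ for all $C\ge0$. Since $K$ is continuous, the bound passes to the regularized limit: $g_u\le K$.

\subsection*{The lower bound}
We need non-positive psh functions below $u+C$ that are close to $K$ on a large part of $\Omega_2$. Finitely many blocks are bounded and can be absorbed in $C$. The tail $\sum_{k\ge j}S_k$ is at most $1+\beta_j$ everywhere and is close to $0$ away from $x=0$, so roughly $-1+\sum_{k\ge j}S_k$ is a competitor that is close to $-1$ away from $x=0$. There $u$ is bounded, and we may raise the competitor by taking a maximum with $K$, provided the two pieces glue along a strip $\tau/2<x<\tau$. But $K$ is not uniformly close to $-1$ on such a strip: on $y=\theta\sqrt x$ it is at least $-1+\theta^2$. We therefore replace $K$ by approximants built from bounded slopes.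

For $R>0$ let $p_R=\max_{|m|\le R}L_m$ and $K_R=-1+\max(x,p_R)$. These are convex on $D$, and $p_R\le y^2/x$ with equality where $|y|/x\le R$. So $K_R$ is psh, $K_R\le K<0$, and $K_R\to K$ pointwise as $R\to\infty$. Moreover $p_R\le2R|y|\le2R\sqrt x$.

Fix $R>0$, $\delta\in(0,1)$, and $\tau\in(0,1)$ with $\max(\tau,2R\sqrt\tau)\le\delta$. Then $K_R\le-1+\delta$ on $\{x\le\tau\}$. By Lemma~\ref{lem:sums} there is $j$ with $\beta_j\le\delta$ and $\sum_{k\ge j}|S_k|\le\delta$ on $\{x\ge\tau/2\}$. Put
\[
\varphi_1=K_R-4\delta,\qquad\varphi_2=-1-\delta+\sum_{k\ge j}S_k .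
\]
Both are psh, $\varphi_1<0$, and $\varphi_2\le-1-\delta+1+\beta_j\le0$. On $\{\tau/2\le x\le\tau\}$ we have $\varphi_1\le-1-3\delta<-1-2\delta\le\varphi_2$. Hence the function $\Phi$ equal to $\varphi_2$ on $\{x<\tau\}$ and to $\max(\varphi_1,\varphi_2)$ on $\{x>\tau/2\}$ is well defined, psh and non-positive. On $\{x<\tau\}$,
\[
u-\Phi=-\tfrac1{10}+\delta+\sum_{k<j}S_k\ge-\tfrac1{10}-\sum_{k<j}k ,
\]
and on $\{x>\tau/2\}$ we have $\Phi\le0$ while $u$ is bounded below. So $\Phi\le\min(u+C,0)$ for some $C$, and $g_u\ge P(u+C,0)\ge\Phi\ge K_R-4\delta$ on $\{x>\tau/2\}$. Since $\tau$ can be taken arbitrarily small, $g_u\ge K_R-4\delta$ on $\Omega_2$. Letting $\delta\to0$ and $R\to\infty$ gives $g_u\ge K$. We have proved: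

\begin{proposition}\label{prop:gu}
The residual function of $u$ is $g_u=K$.
\end{proposition}

\section{Proof of Theorem~\ref{thm:counter}}\label{sec:proof1}

The functions $u$, $u\circ\sigma$, $K$ and $0$ are continuous and non-positive, so they lie in $\mathcal{E}(\Omega_2)$ by Lemma~\ref{lem:locbdd}.

\emph{Part (1).} By Corollary~\ref{cor:residual} and Proposition~\ref{prop:gu}, $u\sim g_u=K$. Since $K$ is bounded, $g_K=0$ by Example~\ref{ex:basic}(a), and $K\ne0$.

\emph{Part (3).} We have $P[K](0)=g_K=0$, and $P[0](K)=K$ because $P(C,K)=K$ for $C\ge0$. So $K\sim0$ by Proposition~\ref{prop:criterion}. But $P[u](0)=K\ne0$, so $u\not\sim0$.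

\emph{Part (2).} The function $K$ is even in $y$, while all points $e_k$ lie in $\{y>0\}$: the residual function records the drop at the origin but not the side from which the caps approach it. Let $u_1=u\circ\sigma$. Composition with the automorphism $\sigma$ commutes with envelopes, so $g_{u_1}=g_u\circ\sigma=K\circ\sigma=K$. On $\{y>0\}$ we have $\ell_k\circ\sigma=-2m_ky-m_k^2x<0$, so \eqref{eq:Sk} gives
\[
u_1\le-1.1+\sum_k\tfrac{\log2}{N_k}\le-1.09\qquad\text{on }\{y>0\}.
\]
Thus on the upper half, where the blocks of $u$ act, $u_1$ is a ceiling at height about $-1.1$, and every competitor for $P(u+C,u_1)$ drops below this ceiling. Indeed, Lemma~\ref{lem:drop} with $D'=D\cap\{y>0\}$, $b=1.09$ and $\varphi=P(u+C,u_1)$ gives $P(u+C,u_1)\le-1.09+K$ on $\{y>0\}$ for all $C\ge0$. This set is open and $K$ is continuous, so $P[u](u_1)\le-1.09+K$ there. At $q=(\frac12,\frac14)\in D'$ we have $K(q)=-1+\max(\frac18,\frac12)=-\frac12$, so $P[u](u_1)\le-1.59$ on $T_q$. On the other hand, $\ell_k\circ\sigma=-\frac12m_k-\frac12m_k^2\le-m_k$ on $T_q$, so Lemma~\ref{lem:sums}(b)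 and $m_k\ge10k$ give
\[
u_1\ge-1.1-\sum_ke^{-10k}>-1.11\qquad\text{on }T_q .
\]
Hence $P[u](u_1)\ne u_1$, and $u\not\sim u_1$ by Proposition~\ref{prop:criterion}.

\emph{Dimensions $n\ge3$.} Let $\Omega_n=\Omega_2\times\mathbb{D}^{n-2}$ with coordinates $(w,\xi)$ and projection $\pi(w,\xi)=w$. It is bounded, and hyperconvex by means of $\max(\rho(w),|\xi_1|^2-1,\dots,|\xi_{n-2}|^2-1)$. For $f,h\in\mathcal{PSH}^-(\Omega_2)$ and $C\ge0$ we claim that $P(f\circ\pi+C,h\circ\pi)=P(f+C,h)\circ\pi$. The right side is psh and lies below $\min(f+C,h)\circ\pi$, which gives ``$\ge$''. Conversely, if $\psi\in\mathcal{PSH}(\Omega_n)$ lies below $\min(f+C,h)\circ\pi$, then each slice $\psi(\cdot,\xi)$ is psh or $\equiv-\infty$ and lies below $\min(f+C,h)$, hence below $P(f+C,h)$. Regularization commutes with pullback by $\pi$, so $P[f\circ\pi](h\circ\pi)=P[f](h)\circ\pi$. In particular $g_{f\circ\pi}=g_f\circ\pi$, and by Proposition~\ref{prop:criterion}, $f\circ\pi\sim h\circ\pi$ if and only if $f\sim h$. The pullbacks of $u$, $K$, $u\circ\sigma$ are continuous, so they lie in $\mathcal{E}(\Omega_n)$,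 and (1)--(3) carry over. \qed

\section{Transitivity and the case of one variable}\label{sec:trans}

\subsection*{The equivalence}
Let $\Omega\subset\mathbb{C}^n$ be bounded and hyperconvex. If the conjecture holds on $\mathcal{E}(\Omega)$, then $\sim$ is the equality of residual functions, which is transitive. Conversely, let $\sim$ be transitive on $\mathcal{E}(\Omega)$ and $u_0,u_1\in\mathcal{E}(\Omega)$. Since $u_j\le g_{u_j}\le0$, fact (E) gives $g_{u_j}\in\mathcal{E}(\Omega)$, so transitivity may be applied to these functions. If $g_{u_0}=g_{u_1}=g$, then $u_0\sim g\sim u_1$ by Corollary~\ref{cor:residual}, so $u_0\sim u_1$. If $u_0\sim u_1$, then $u_0\sim u_1\sim g_{u_1}$ gives $u_0\sim g_{u_1}$, so by Proposition~\ref{prop:criterion}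
\[
g_{u_1}=P[u_0](g_{u_1})\le P[u_0](0)=g_{u_0},
\]
and exchanging the indices gives $g_{u_0}=g_{u_1}$.

\subsection*{Additive approximation in one variable}
Now let $\Omega\subset\mathbb{C}$ be a bounded domain. The identity $P[u](v)=v$ provides approximants $P(u+C,v)$ of $v$, but they do not compose: from approximants of $w$ below $v+C'$ we cannot directly produce approximants below $u+C$. They do compose if the error is itself subharmonic, since errors can then be added.

\begin{lemma}\label{lem:additive}
Let $u,v\le0$ be subharmonic on a bounded domain $\Omega\subset\mathbb{C}$ with $P[u](v)=v$. Then there are subharmonic functions $q_i\le0$ and constants $C_i>0$ with $v+q_i\le u+C_i$ and $q_i\to0$ in $L^1_{\mathrm{loc}}(\Omega)$.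
\end{lemma}

\begin{proof}[Proof of Theorem~\ref{thm:trans} for $n=1$, given Lemma~\ref{lem:additive}]
Let $P[u](v)=v$ and $P[v](w)=w$, with data $(q_i,C_i)$ for $(u,v)$ and $(q_i',C_i')$ for $(v,w)$. Then
\[
w+q_i'+q_i\le v+q_i+C_i'\le u+C_i+C_i',\qquad w+q_i'+q_i\le w,
\]
so $P[u](w)\ge w+q_i'+q_i$. A subsequence of the right side tends to $w$ a.e., hence $P[u](w)\ge w$ by (A), and $P[u](w)=w$. If $u\sim v\sim w$, we apply this to $(u,v,w)$ and to $(w,v,u)$, and Proposition~\ref{prop:criterion} gives $u\sim w$. So $\sim$ is transitive on $\mathcal{PSH}^-(\Omega)$, in particular on $\mathcal{E}(\Omega)$.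
\end{proof}

\begin{remark}\label{rem:fails}
Lemma~\ref{lem:additive} fails on $\Omega_2$ for the pair $(u,K)$ of Theorem~\ref{thm:counter}. There $P[u](K)=K$, but $K+q\le u+C$ with $q\in\mathcal{PSH}^-(\Omega_2)$ implies $q\le\min(u+C+1,0)$, so $q\le g_u=K$, and $q$ cannot be close to $0$ in $L^1_{\mathrm{loc}}$.
\end{remark}

\subsection*{Reductions}
We pass to non-negative superharmonic functions and recall the tools from classical potential theory \cite{AG,Doob}. Superharmonic functions are $\not\equiv+\infty$, hence locally integrable. A set is \emph{polar} if it lies in $\{\psi=-\infty\}$ for a subharmonic $\psi$ on $\mathbb{C}$; polar sets are Lebesgue null, countable unions of polar sets are polar, and ``q.e.''\ means off a polar set. Since $\Omega$ is bounded, for a polar set $Z\subset\Omega$ the function $p_Z=\sup_\Omega\psi-\psi$ is superharmonic and $\ge0$ on $\Omega$ and equals $+\infty$ on $Z$. For superharmonic $f\ge0$ and $E\subset\Omega$, let $R^E_f$ be the infimum of all superharmonic $h\ge0$ on $\Omega$ with $h\ge f$ on $E$, and let $\widehat R^E_f$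 be its lower semicontinuous (lsc) regularization.
\begin{enumerate}
\item[(R1)] The lsc regularization of the infimum of a family of non-negative superharmonic functions is superharmonic and equals the infimum q.e.
\item[(R2)] Since $R^E_f\le f$ with equality on $E$, (R1) shows that $\widehat R^E_f$ is superharmonic, $0\le\widehat R^E_f\le f$, and $\widehat R^E_f=f$ q.e.\ on $E$. From the definition, $\widehat R^E_{cf}=c\widehat R^E_f$ for $c>0$, and $\widehat R^E_f\le\widehat R^{E'}_{f'}$ if $E\subset E'$ and $f\le f'$ on $E$.
\item[(R3)] If $h\ge0$ is superharmonic and $h\ge f$ q.e.\ on $E$, then $h\ge\widehat R^E_f$. Indeed, if $Z$ is the exceptional set, then $h+\delta p_Z\ge R^E_f\ge\widehat R^E_f$ for $\delta>0$; let $\delta\to0$ where $p_Z<\infty$ and use (A).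
\item[(R4)] Let $m_B$ be Lebesgue measure on a closed disc $B\subset\Omega$. There is a measure $m_B^E$ on $\Omega$ that charges no Borel polar set and satisfies $\int\widehat R^E_f\,dm_B=\int f\,dm_B^E$ for all superharmonic $f\ge0$.
\end{enumerate}
To derive (R4), let $G\mu$ denote the Green potential of a measure $\mu$ on $\Omega$. We use three textbook facts: a non-negative superharmonic function below a potential is a potential; every non-negative superharmonic function is the increasing limit of potentials; and $\int\widehat R^E_{G\mu}\,d\nu=\int\widehat R^E_{G\nu}\,d\mu$ for potentials $G\mu$, $G\nu$. Define $m_B^E$ by $Gm_B^E=\widehat R^E_{Gm_B}$. For $f=G\mu$, the last fact and the symmetry of the Green function give $\int\widehat R^E_{G\mu}\,dm_B=\int Gm_B^E\,d\mu=\int G\mu\,dm_B^E$. If potentials $f_k$ increase to $f$, then $\sup_k\widehat R^E_{f_k}$ is superharmonic, is at most $\widehat R^E_f$ by (R2), and equals $f$ q.e.\ on $E$, so it equals $\widehat R^E_f$ by (R3); monotone convergence extends the identity to $f$. For polar $Z$ we get $\int p_Z\,dm_B^E\le\int p_Z\,dm_B<\infty$,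 so $m_B^E(Z)=0$.

Property (R4) says that $f\mapsto\widehat R^E_f$ is given by integration against measures. This linearity is what the proof takes from dimension one.

\begin{proof}[Proof of Lemma~\ref{lem:additive}]
Put $s=-v$ and $s_j=-P(u+j,v)$ for $j=1,2,\dots$. These are non-negative superharmonic functions, $s_j\ge s$ decreases in $j$, and $s_j\to s$ a.e. Fix $\varepsilon\in(0,1)$. We look for superharmonic $r_j\ge0$ with $s_j\le(1+\varepsilon)s+r_j$ and $r_j\to0$. The inequality needs help from $r_j$ only on
\[
E_j=\{s<\infty,\ s_j\ge(1+\varepsilon)s\},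
\]
so the natural choice is $r_j=\widehat R^{E_j}_{s_j}$.

\emph{The inequality.} We have $s_j\le(1+\varepsilon)s+r_j$ q.e.\ on $E_j$ because $r_j=s_j$ there, and off $E_j\cup\{s=\infty\}$ by the definition of $E_j$. So it holds a.e., hence everywhere by (A).

\emph{The limit of $r_j$.} The sets $E_j$ and the functions $s_j$ decrease, so $r_j$ decreases by (R2). Let $r$ be the lsc regularization of $\lim_jr_j$; by (R1) it is superharmonic and equals the limit q.e. From $r_j\le s_j\to s$ a.e.\ we get $r\le s$. We must improve this to $r=0$. The idea is that $r$ is determined by its values on each $E_i$, where the bound by $s$ gains the factor $(1+\varepsilon)^{-1}$ over the bound by $s_i$.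

\emph{Claim: $\widehat R^{E_i}_r=r$ for all $i$.} First let $j\ge i$ and $h=\widehat R^{E_i}_{r_j}\le r_j$. Then $h=r_j$ q.e.\ on $E_i\supset E_j$ and $r_j=s_j$ q.e.\ on $E_j$, so $h\ge s_j$ q.e.\ on $E_j$, and $h\ge r_j$ by (R3). Thus $\widehat R^{E_i}_{r_j}=r_j$ for $j\ge i$. The difficulty is to pass to the decreasing limit in $j$, and for this we use (R4). The Borel set $\{\lim_jr_j>r\}$ is polar, so $r_j\downarrow r$ almost everywhere for both $m_B^{E_i}$ and $m_B$. The function $r_i$ dominates $r_j$ for $j\ge i$, and $\int r_i\,dm_B^{E_i}=\int r_i\,dm_B<\infty$. By dominated convergence,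
\[
\int\widehat R^{E_i}_r\,dm_B=\int r\,dm_B^{E_i}=\lim_j\int r_j\,dm_B^{E_i}=\lim_j\int r_j\,dm_B=\int r\,dm_B .
\]
Since $\widehat R^{E_i}_r\le r$ and $B$ is arbitrary, the two functions agree a.e., hence everywhere.

\emph{Conclusion.} Since $s_i\ge(1+\varepsilon)s$ on $E_i$ and $s\ge r$, (R2) and the claim give
\[
r_i=\widehat R^{E_i}_{s_i}\ge(1+\varepsilon)\widehat R^{E_i}_s\ge(1+\varepsilon)\widehat R^{E_i}_r=(1+\varepsilon)r .
\]
Letting $i\to\infty$ gives $r\ge(1+\varepsilon)r$ a.e., so $r=0$ a.e.\ because $r$ is finite a.e. Hence $r_j\downarrow0$ a.e., and $r_j\to0$ in $L^1_{\mathrm{loc}}$ by dominated convergence. The inequality $s_j\le(1+\varepsilon)s+r_j$ reads $v+q\le P(u+j,v)\le u+j$ with $q=\varepsilon v-r_j$, which is subharmonic and $\le0$. Let $Q_i$ be compact sets exhausting $\Omega$. For $\varepsilon=2^{-i}$ choose $j=j_i$ so that the corresponding $r_j$ has integral less than $1/i$ over $Q_i$. The resulting $q_i$ tend to $0$ in $L^1_{\mathrm{loc}}$, and we take $C_i=j_i$.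
\end{proof}

This completes the proof of Theorem~\ref{thm:trans}.

\begin{thebibliography}{9}

\bibitem{ACLR} Per {\AA}hag, Rafa{\l} Czy\.z, Chinh H. Lu, Alexander Rashkovskii, \emph{Geodesic connectivity and rooftop envelopes in the Cegrell classes}, arXiv:2405.04384 (2024).

\bibitem{AG} Armitage and Gardiner, \emph{Classical Potential Theory}.

\bibitem{BT} Bedford and Taylor, Acta Math. 149 (1982).

\bibitem{Ce98} Cegrell, Acta Math. 180 (1998).

\bibitem{Ce04} Cegrell, Ann. Inst. Fourier 54 (2004).

\bibitem{Doob} Doob, \emph{Classical Potential Theory and Its Probabilistic Counterpart}.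

\end{thebibliography}
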